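# Monotone triangle polynomials at sequences with two overlapping blocks

## 1. Monotone triangles, the polynomial $\alpha$, and alternating sign matrices

**Definition (Monotone Triangle).** A Monotone Triangle of size $n$ is a triangular array of integers $(a_{i,j})_{1\le j\le i\le n}$ with
$$a_{i,j}<a_{i,j+1}\qquad\text{and}\qquad a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}.$$
Rows increase strictly, and each row interlaces weakly with the row below it. The bottom row is $(a_{n,1},\dots,a_{n,n})$.

For example, a triangle with bottom row $(1,2,3)$ has second row $(1,2)$, $(1,3)$ or $(2,3)$. The second row $(l_1,l_2)$ can be completed by any top entry in $[l_1,l_2]$, so in $l_2-l_1+1$ ways. The number of triangles with bottom row $(1,2,3)$ is therefore $2+3+2=7$.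

**Definition (the polynomial $\alpha$).** For each $n\ge1$ there is a unique polynomial $\alpha(n;k_1,\dots,k_n)$, of degree $n-1$ in each variable, whose value at every strictly increasing integer sequence $k_1<\dots<k_n$ is the number of Monotone Triangles with bottom row $(k_1,\dots,k_n)$.

Uniqueness rests on a fact we use again: a polynomial that vanishes at all strictly increasing integer sequences is $0$. To see this, fix $k_1<\dots<k_{n-1}$. The polynomial in $k_n$ has infinitely many zeros, so each of its coefficients vanishes at all strictly increasing $(k_1,\dots,k_{n-1})$, and induction on $n$ finishes. As examples, $\alpha(1;k_1)=1$ and $\alpha(2;k_1,k_2)=k_2-k_1+1$. Nothing prevents us from evaluating at a sequence that is not increasing: $\alpha(2;1,1)=1$, $\alpha(2;2,1)=0$, $\alpha(2;3,1)=-1$. Such values are the subject of this talk. They no longer count triangles by definition.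

We quote a formula for $\alpha$ from I. Fischer, *The number of monotone triangles with prescribed bottom row*, Adv. Appl. Math. 37 (2006). With $E_xf(x)=f(x+1)$ and $\Delta=E-\mathrm{id}$,
$$\alpha(n;k)=\prod_{a<b}(\mathrm{id}+E_{k_a}\Delta_{k_b})\prod_{a<b}\frac{k_b-k_a}{b-a}.\tag{1}$$
For $n=2$ this reads $(\mathrm{id}+E_{k_1}\Delta_{k_2})(k_2-k_1)=k_2-k_1+1$, as it should.

**Definition (Alternating Sign Matrix).** An ASM of size $n$ is an $n\times n$ matrix with entries in $\{0,1,-1\}$ such that in each row and each column the nonzero entries alternate in sign and sum to $1$. Let $A_n$ be the number of them. It is known that $A_n=\prod_{j=0}^{n-1}\frac{(3j+1)!}{(n+j)!}$, so $A_1,A_2,A_3,A_4=1,2,7,42$.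

In each row and column the first and the last nonzero entry is $1$. Hence the last row has no $-1$ (a $-1$ there would be the last nonzero entry of its column), and it contains exactly one $1$. Let $A_{n,j}$ be the number of $n\times n$ ASMs whose last row has its $1$ in column $j$.

An example of an ASM is
$$\begin{pmatrix}0&1&0\\1&-1&1\\0&1&0\end{pmatrix}.$$
The columns in which the first row, the first two rows, the first three rows sum to $1$ are $\{2\}$, $\{1,3\}$, $\{1,2,3\}$. These sets, written as rows, form a Monotone Triangle.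

**The bijection in general.** We need the fact that *$A_{n,j}$ is the number of Monotone Triangles with bottom row $\{1,\dots,n\}\setminus\{j\}$* for $n\ge2$. Given an ASM, let $S_a$ be the set of columns whose first $a$ entries sum to $1$. Partial column sums lie in $\{0,1\}$, and row sums are $1$, so $|S_a|=a$, and row $a+1$ of the matrix is the indicator of $S_{a+1}$ minus the indicator of $S_a$. A row with entries in $\{0,\pm1\}$ and total $1$ satisfies the ASM condition exactly when all its partial sums lie in $\{0,1\}$. Write $S_a=\{l_1<\dots<l_a\}$ and $S_{a+1}=\{k_1<\dots<k_{a+1}\}$. The partial sum up to column $x$ is $\#\{k_b\le x\}-\#\{l_b\le x\}$. It is $\ge0$ for all $x$ iff $k_b\le l_b$ for all $b$, and it is $\le1$ for all $x$ iff $l_b\le k_{b+1}$ for all $b$ (test at $x=l_b$ and at $x=k_{b+1}$). So the row condition is the interlacing condition. Conversely, a Monotone Triangle with bottom row $(1,\dots,n)$ yields a matrix whose column partial sums lie in $\{0,1\}$ and end at $1$, so the column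 condition holds too. The last row of the matrix has its $1$ in column $j$ iff $S_{n-1}=\{1,\dots,n\}\setminus\{j\}$, and such a row always interlaces with $(1,\dots,n)$, so the bottom row may be removed without loss.

The count of triangles with bottom row $(1,2,3)$ above thus says $A_{3,1},A_{3,2},A_{3,3}=2,3,2$. We also quote D. Zeilberger, *Proof of the refined alternating sign matrix conjecture*, New York J. Math. 2 (1996):
$$A_{n,j}=\binom{n+j-2}{j-1}\binom{2n-j-1}{n-j}\binom{3n-2}{n-1}^{-1}A_n.\tag{2}$$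

## 2. Extended sums and the operator $\Sigma^{(k)}$

**Definition (extended sum).** $\sum_{l=a}^{b}$ is the usual sum if $a\le b$, it is $0$ if $b=a-1$, and it is $-\sum_{l=b+1}^{a-1}$ if $b<a-1$.

For example, $\sum_{l=5}^{4}f(l)=0$ and $\sum_{l=3}^{1}f(l)=-f(2)$. With this convention
$$\sum_a^bf-\sum_a^{b-1}f=f(b)\qquad\text{and}\qquad\sum_a^bf-\sum_{a+1}^bf=f(a)$$
hold for all integers $a,b$.

**Definition (the operator $\Sigma^{(k)}$).** Let $k\in\mathbb Z^n$, $n\ge1$, and let $A$ be a function on $\mathbb Z^{n-1}$ with values in an abelian group. Then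
$$\Sigma^{(k)}A=\Sigma_l^{(k_1,\dots,k_n)}A(l):=\sum_I(-1)^{|I|}\cdots,$$
where $I$ runs over the subsets of $\{2,\dots,n-1\}$ without two consecutive elements. For $i\in I$ put $l_{i-1}=l_i=k_i$, and over each remaining $l_a$ perform the extended sum $\sum_{l_a=k_a}^{k_{a+1}}$. For $n=1$, $\Sigma^{(k)}$ is the identity.

For example, $\Sigma^{(k_1,k_2)}A=\sum_{l=k_1}^{k_2}A(l)$, and
$$\Sigma^{(k_1,k_2,k_3)}A=\sum_{l_1=k_1}^{k_2}\sum_{l_2=k_2}^{k_3}A(l_1,l_2)-A(k_2,k_2).$$
In general $\Sigma^{(k)}A=\sum_lc_lA(l)$ is a finite integer combination of values of $A$, with coefficients depending only on $k$.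

## 3. Two evaluations at sequences with one descent, and the theorems behind them

Take the increasing sequence $1,2,4,5$ and then restart at $4$: $1,2,4,5,4,5,\dots,n$, meaning $1,2,4,5$ followed by $4,5,\dots,n$, which gives $n+1$ entries. Similarly, $1,2,3,5,6,5,6,\dots,n$ means $1,2,3,5,6$ followed by $5,6,\dots,n$. The question, taken from Lukas Riegler, "Generalized Monotone Triangles: an extended Combinatorial Reciprocity Theorem", arXiv:1207.4437 (2012), is to prove or disprove
$$\alpha(n+1;1,2,4,5,4,5,\dots,n)=\frac{n^3+7n^2+10n-36}{8n-12}A_{n-1},\qquad n\ge5,\tag{3}$$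
$$\alpha(n+1;1,2,3,5,6,5,6,\dots,n)=\frac{n^4+12n^3+53n^2+54n-288}{48n-72}A_{n-1},\qquad n\ge6.\tag{4}$$

Both are true. They are cases of the following two theorems, which we prove in full.

**Theorem 1.** Let $1\le i\le m$, $p\ge0$, $k\in\mathbb Z^p$. Then
$$\alpha(p+i+m;k,1,\dots,i,1,\dots,m)=\Sigma_l^{(k_1,\dots,k_p,0)}\ \alpha(p+i+m-1;l_1,\dots,l_p,1,\dots,i-1,1,\dots,m).\tag{5}$$

**Theorem 2.** For $r\ge1$ and $1\le i\le n-r$,
$$\alpha(n+i-1;1,\dots,r-1,\;r+1,\dots,r+i,\;r+1,\dots,n)=\sum_{j=1}^r\binom{r-j+i-1}{i-1}A_{n,j}.\tag{6}$$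

**Corollary 3.** The identities (3) and (4) are true in the stated ranges. The first formula fails at $n=4$ and the second at $n=5$.

So the left sides of (3) and (4) are weighted counts of ASMs: $r=3$, $i=2$ gives $3A_{n,1}+2A_{n,2}+A_{n,3}$, and $r=4$, $i=2$ gives $4A_{n,1}+3A_{n,2}+2A_{n,3}+A_{n,4}$.

## 4. Rules for $\Sigma$

This section collects the formal rules for $\Sigma$. Let $k\in\mathbb Z^p$ with $p\ge1$ and $y\in\mathbb Z^q$.

**Splitting.** For $q\ge2$,
$$\Sigma^{(k,y)}A=\Sigma_l^{(k,y_1)}\Sigma_{l'}^{(y)}A(l,l')-\Sigma_{l_1,\dots,l_{p-1}}^{(k)}\Sigma_{l''}^{(y_2,\dots,y_q)}A(l_1,\dots,l_{p-1},y_1,y_1,l'').\tag{7}$$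
The entry $y_1$ sits at the interior index $p+1$. If $p+1\notin I$, then $I$ is the union of an arbitrary admissible subset of $\{2,\dots,p\}$ and one of $\{p+2,\dots,p+q-1\}$; this gives the first term. If $p+1\in I$, then $p,p+2\notin I$, $l_p=l_{p+1}=y_1$, and the rest of $I$ lies in $\{2,\dots,p-1\}\cup\{p+3,\dots,p+q-1\}$; this gives the second term with its minus sign.

**Moving an end.** We have
$$\Sigma^{(k,c)}A-\Sigma^{(k,c-1)}A=\Sigma^{(k)}A(\cdot,c),\tag{8}$$
$$\Sigma^{(c,y)}A-\Sigma^{(c+1,y)}A=\Sigma^{(y)}A(c,\cdot)\qquad(q\ge1).\tag{9}$$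
In (8), the terms in which $I$ fixes the last variable do not involve $c$ and cancel. In the others the last variable runs over a sum with upper limit $c$ or $c-1$, and the difference is the value at $c$; the remaining sums and the remaining $I$ are those of $\Sigma^{(k)}$. Rule (9) is the mirror image.

**Equal entries at an end.** We have
$$\Sigma^{(c,c,y_3,\dots,y_q)}A=\Sigma^{(c+1,y_3,\dots,y_q)}A(c,\cdot),\tag{10}$$
$$\Sigma^{(k_1,\dots,k_{n-2},c,c)}A=\Sigma^{(k_1,\dots,k_{n-2},c-1)}A(\cdot,c),\tag{11}$$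
and $\Sigma^{(c,c)}A=A(c)$. For (10) with $q\ge3$, apply (7) with first block $(c)$. Since $\Sigma^{(c,c)}$ is evaluation at $c$, we get $\Sigma^{(c,y_3,\dots)}A(c,\cdot)-\Sigma^{(y_3,\dots)}A(c,c,\cdot)$, which by (9) is $\Sigma^{(c+1,y_3,\dots)}A(c,\cdot)$. For (11) with $n\ge3$, apply (7) with second block $(c,c)$: we get $\Sigma^{(k,c)}A(\cdot,c)-\Sigma^{(k)}A(\cdot,c,c)$ with $k=(k_1,\dots,k_{n-2})$, which by (8) is $\Sigma^{(k,c-1)}A(\cdot,c)$.

**Splitting without a correction term.** For $p\ge1$, $q\ge2$,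
$$\Sigma^{(k,y)}A=\Sigma_l^{(k,y_1-1)}\Sigma_{l'}^{(y)}A(l,l')+\Sigma_{l_1,\dots,l_{p-1}}^{(k)}\Sigma_{l'}^{(y_1+1,y_2,\dots,y_q)}A(l_1,\dots,l_{p-1},y_1,l').\tag{12}$$
In (7), rewrite the outer operator $\Sigma^{(k,y_1)}$ of the first term by (8). This produces the first term of (12) plus
$$\Sigma^{(k)}_{l_1,\dots,l_{p-1}}\Bigl[\Sigma_{l'}^{(y)}A(l_1,\dots,l_{p-1},y_1,l')-\Sigma_{l''}^{(y_2,\dots,y_q)}A(l_1,\dots,l_{p-1},y_1,y_1,l'')\Bigr],$$
and the bracket equals $\Sigma_{l'}^{(y_1+1,y_2,\dots,y_q)}A(l_1,\dots,l_{p-1},y_1,l')$ by (9).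

**Strictly increasing upper sequence.** If $k$ is strictly increasing, then
$$\Sigma^{(k)}A=\sum A(l)\ \text{ over strictly increasing } l \text{ with } k_a\le l_a\le k_{a+1}.\tag{13}$$
A sequence with $k_a\le l_a\le k_{a+1}$ fails to be strictly increasing iff $l_{i-1}=l_i$ for some $i$, and then the common value is $k_i$. Inclusion–exclusion over these events gives $\Sigma^{(k)}$: the events for $i$ and $i+1$ are incompatible, because they would force $l_i=k_i$ and $l_i=k_{i+1}$.

**The recursion for $\alpha$.** For all $k\in\mathbb Z^n$, $n\ge2$,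
$$\alpha(n;k)=\Sigma_l^{(k)}\alpha(n-1;l).\tag{14}$$
For strictly increasing $k$ this is (13): remove the bottom row of the triangle. Both sides are polynomials in $k$, because for a polynomial $f$ with $Q(x)-Q(x-1)=f(x)$ the extended sum $\sum_a^bf$ is $Q(b)-Q(a-1)$ for all integers $a,b$. So they agree everywhere.

For $n=3$, using $\alpha(2;x,x)=1$,
$$\alpha(3;a,b,c)=\sum_{l_1=a}^b\sum_{l_2=b}^c(l_2-l_1+1)-1.\tag{15}$$

## 5. From $(1,1,2)$ to $(1,2,1,2)$ by hand

We first compute small values. From (15),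
$$\alpha(3;1,1,2)=2,\quad \alpha(3;1,2,2)=2,\quad \alpha(3;1,1,1)=\alpha(3;2,2,2)=0,$$
$$\alpha(3;2,2,1)=\alpha(3;2,1,1)=\alpha(3;1,2,1)=-1.$$
In the last three, one of the two sums is $\sum_2^1=0$, and only the $-1$ survives.

**One prefix entry.** For $(1,3,3)$, rules (14) and (11) give
$$\alpha(3;1,3,3)=\Sigma_l^{(1,2)}\alpha(2;l,3)=\alpha(2;1,3)+\alpha(2;2,3)=3+2=5=A_{3,2}+A_{3,1}.$$
This is Theorem 2 for $r=2$, $i=1$, $n=3$, and it shows where refined ASM numbers come from: the operator $\Sigma$ acting on the prefix produces all the rows $\{1,\dots,n\}\setminus\{j\}$.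

**Short block of length one.** With empty prefix, (10) applied repeatedly gives
$$\Sigma^{(1,1,2,\dots,m)}A=\Sigma^{(2,2,3,\dots,m)}A(1,\cdot)=\dots=\Sigma^{(m,m)}A(1,\dots,m-1,\cdot)=A(1,\dots,m).\tag{16}$$
So $\alpha(m+1;1,1,2,\dots,m)=\alpha(m;1,\dots,m)$, which is Theorem 1 for $p=0$, $i=1$.

**Short block of length two.** It is natural to continue in the same way: expand by (14), simplify with (10) and (11), induct on $i$. For $(1,2,1,2)$ no two neighbors are equal, so neither (10) nor (11) applies. Expand by the definition. The sum for $l_2$ is $\sum_2^1=0$, so $I=\emptyset$ contributes $0$ and $I=\{2\}$, $I=\{3\}$ remain: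
$$\alpha(4;1,2,1,2)=-\alpha(3;2,2,1)-\alpha(3;2,2,2)-\alpha(3;1,1,1)-\alpha(3;2,1,1)=1+0+0+1=2.$$
Theorem 1 predicts $\alpha(4;1,2,1,2)=\alpha(3;1,1,2)$, and this is indeed $2$. But look at the expansion. None of the four sequences $(2,2,1)$, $(2,2,2)$, $(1,1,1)$, $(2,1,1)$ is $(1,1,2)$, nor has the form $(1,\dots,i',1,\dots,m')$, and all carry a minus sign. After one step we have left the family to which an induction hypothesis applies. Only the total is right, and it is right because of a linear relation between values of $\alpha$ at different sequences. With a nonempty prefix $k$ we would need such relations for every prefix simultaneously.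

**The condition $i\le m$.** For $p=0$, $i=2$, $m=1$ the left side of (5) would be $\alpha(3;1,2,1)=-1$ and the right side $\alpha(2;1,1)=1$. So the hypothesis $i\le m$ in Theorem 1 cannot be dropped.

What we need is a tool that produces linear relations $\sum_yc_y\,\alpha(p+q;k,y)=0$ valid for all $p$ and $k$. We will attach to each $y$ an antisymmetric polynomial $P_y$ such that relations among the $P_y$ imply relations among the $\alpha(\,\cdot\,;k,y)$. Two facts then carry the proof. The operator $\Sigma^{(y)}$ becomes "set one variable equal to $1$". And after division by the obvious factors, a symmetric polynomial of low degree remains, which is determined by its restriction to the curve $1-X_1+X_1X_2=0$. On this curve, the polynomial for $(i,m)$ turns out to be an explicit factor times the polynomial for $(i-1,m-1)$, and so there is an induction.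

## 6. Antisymmetric polynomials that carry relations between values of $\alpha$

**Definition ($P_y$).** For $y\in\mathbb Z^q$ let
$$P_y(X_1,\dots,X_q)=\sum_{\sigma\in S_q}\operatorname{sgn}\sigma\ \prod_aX_{\sigma(a)}^{y_a}\prod_{a<b}(1-X_{\sigma(a)}+X_{\sigma(a)}X_{\sigma(b)}),\qquad P_\emptyset=1.$$
We say that in the term of $\sigma$ the variable $X_{\sigma(a)}$ is in position $a$. A pair of variables contributes $1-X+XX'$, where $X$ is the one in the earlier position.

For example, $P_{(a)}=X_1^a$. For $q=2$,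
$$P_{(1,1)}=X_1X_2\bigl[(1-X_1+X_1X_2)-(1-X_2+X_1X_2)\bigr]=X_1X_2(X_2-X_1),$$
$$P_{(1,2)}=X_1X_2\bigl[X_2-X_1X_2+X_1X_2^2-X_1+X_1X_2-X_1^2X_2\bigr]=X_1X_2(X_2-X_1)(1+X_1X_2).$$

**Lemma 4.** If a finite combination $\sum_yc_yP_y$ ($y\in\mathbb Z^q$) is $0$, then $\sum_yc_y\,\alpha(p+q;k,y)=0$ for all $p\ge0$ and $k\in\mathbb Z^p$.

*Proof.* The purpose is to read (1) as the substitution of shift operators for variables. Note $\mathrm{id}+E_a\Delta_b=\mathrm{id}-E_a+E_aE_b$. All operators in (1) commute, so for fixed $k$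
$$\alpha(p+q;k,y)=\prod_{a<b}(\mathrm{id}-E_{y_a}+E_{y_a}E_{y_b})\,g(y),$$
where $g$ is obtained from the normalized Vandermonde product in $(k,y)$ by the operators belonging to pairs inside $k$ and by $\prod_{a,b}(\mathrm{id}+E_{k_a}\Delta_{y_b})$. The Vandermonde product is antisymmetric in $y$, and these operators are symmetric in the $y$-shifts. So $g$ is antisymmetric in $y$.

Write $X^y\prod_{a<b}(1-X_a+X_aX_b)=\sum_wd_{y,w}X^w$ and $P_y=\sum_we_{y,w}X^w$. Replacing $X_a$ by the shift $E_{y_a}$ gives $\alpha(p+q;k,y)=\sum_wd_{y,w}g(w)$. The polynomial $P_y$ is the sum over $\sigma$ of $\operatorname{sgn}\sigma$ times the result of permuting exponents, so by antisymmetry of $g$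
$$\sum_we_{y,w}g(w)=\sum_wd_{y,w}\sum_\sigma\operatorname{sgn}\sigma\;g(\sigma w)=q!\sum_wd_{y,w}g(w)=q!\,\alpha(p+q;k,y).$$
If $\sum_yc_yP_y=0$, then $\sum_yc_ye_{y,w}=0$ for every $w$, and the claim follows. $\square$

**Lemma 5.** For $y\in\mathbb Z^q$, $q\ge2$,
$$P_y(X_1,\dots,X_{q-1},1)=\prod_{a<q}(1-X_a)\cdot\Sigma_l^{(y)}P_l(X_1,\dots,X_{q-1}).$$

*Proof.* **Left side.** We sort the terms by the position of the variable $X_q=1$. If it is in position $c$, each variable $X$ in an earlier position contributes with it $1-X+X\cdot1=1$, and each $X$ in a later position contributes $1-1+1\cdot X=X$. The sign of the permutation is $(-1)^{q-c}$ times the sign of the induced arrangement of the other variables. Hence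
$$P_y(X,1)=\sum_{c=1}^q(-1)^{q-c}P_{(y_1,\dots,y_{c-1},\,y_{c+1}+1,\dots,y_q+1)}(X).\tag{17}$$

**Right side.** We show that it is the same sum. Since $P_l$ is the antisymmetrization (signed sum over permutations of the variables) of $X^l\prod_{a<b}(1-X_a+X_aX_b)$, the right side is the antisymmetrization of
$$\Bigl[\prod_a(1-X_a)\,\Sigma_l^{(y)}X^l\Bigr]\cdot\prod_{a<b}(1-X_a+X_aX_b).$$
Put $u_a=X_a^{y_a}$ and $v_a=X_a^{y_{a+1}+1}$. The extended geometric sum is $\sum_{l=y_a}^{y_{a+1}}X_a^l=\frac{v_a-u_a}{X_a-1}$, so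
$$\prod_a(1-X_a)\,\Sigma_l^{(y)}X^l=\sum_I\prod_{i\in I}\bigl(-(1-X_{i-1})(1-X_i)(X_{i-1}X_i)^{y_i}\bigr)\prod_{a\ \mathrm{free}}(u_a-v_a),$$
where $a$ is free if it is not in any pair $\{i-1,i\}$, $i\in I$.

Expand the free factors into words in the letters $u$ and $-v$, and fill each pair $(i-1,i)$, $i\in I$, with the letters $vu$. This is a bijection from the terms of the expansion onto the pairs (word in $\{u,v\}^{q-1}$, subset of its occurrences of $vu$). Indeed occurrences of $vu$ in a word are automatically disjoint, so the indices $i$ of any set of occurrences are non-consecutive. Fix a word and sum over the subsets. An occurrence at $(i-1,i)$ contributes in total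
$$-X_{i-1}^{y_i+1}X_i^{y_i}-(1-X_{i-1})(1-X_i)(X_{i-1}X_i)^{y_i}=-(X_{i-1}X_i)^{y_i}(1-X_i+X_{i-1}X_i),$$
because $X_{i-1}+(1-X_{i-1})(1-X_i)=1-X_i+X_{i-1}X_i$. Multiply by $\prod_{a<b}(1-X_a+X_aX_b)$. The factor for the pair $(i-1,i)$ is $1-X_{i-1}+X_{i-1}X_i$; together with the factor just found it is symmetric in $X_{i-1},X_i$. The remaining pair factors are symmetric in these neighbors as well, and the other letters do not involve them. So a word that contains $vu$ contributes something symmetric in two variables, and antisymmetrization kills it. The words without $vu$ are $u\cdots uv\cdots v$ with $c-1$ letters $u$ and $q-c$ letters $v$, $1\le c\le q$. The $c$-th word gives $(-1)^{q-c}$ times the monomial of the $c$-th term of (17), so after antisymmetrization we obtain exactly (17). $\square$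

## 7. The curve $1-X_1+X_1X_2=0$ and the symmetric polynomials $F_y$

Let $\varphi(t)=1-1/t$. Then $\varphi^2(t)=\frac1{1-t}$, $\varphi^3=\mathrm{id}$, and $1-t+t\varphi(t)=0$. So the pair factor of $X_a$ before $X_b$ vanishes when $X_b=\varphi(X_a)$.

**Lemma 6.** If $q\ge3$ and $(X_1,X_2,X_3)=(t,\varphi(t),\varphi^2(t))$, then $P_y=0$.

*Proof.* Each of the three variables is $\varphi$ of another, in a cycle: $1-X_a+X_aX_b=0$ for $(a,b)=(1,2),(2,3),(3,1)$. A nonzero term therefore needs $X_2$ before $X_1$, $X_3$ before $X_2$ and $X_1$ before $X_3$, which is impossible. $\square$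

**Lemma 7.** $P_y=0$ if three consecutive entries of $y$ are equal.

*Proof.* Fix which three variables occupy the three positions, and fix the other variables. All factors except the three pair factors among these variables are symmetric in them, so the sum over their arrangements is a multiple of $P_{(0,0,0)}$ in these three variables. It suffices that $P_{(0,0,0)}=0$. This is an antisymmetric polynomial of degree $\le2$ in each variable, hence a constant times the Vandermonde product of three variables. At $(t,\varphi(t),\varphi^2(t))$ it vanishes by Lemma 6, while the Vandermonde product does not, since the three points are distinct. So the constant is $0$. $\square$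

With Lemma 4 this says $\alpha(p+3;k,c,c,c)=0$ for all $k$; we met $\alpha(3;1,1,1)=0$ in Section 5.

**Definition ($F_y$).** Let $V=\prod_{a<b}(X_b-X_a)$. If $y\in\mathbb Z^q$ has all entries in $[1,m]$, then $P_y/\prod X_a$ is an antisymmetric polynomial of degree $\le(m-1)+(q-1)$ in each variable. It is divisible by $V$, which has degree $q-1$ in each variable. So
$$P_y=\Bigl(\prod_aX_a\Bigr)V\,F_y,\qquad F_y\ \text{symmetric of degree}\le m-1\text{ in each variable.}\tag{18}$$
Put $F^{i,m}:=F_{(1,\dots,i,1,\dots,m)}$, with $F^{0,0}=1$.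

From the examples in Section 6, $F^{1,1}=1$ and $F^{0,2}=F_{(1,2)}=1+X_1X_2$.

Since $V(X_1,\dots,X_{q-1},1)=V(X_1,\dots,X_{q-1})\prod_{a<q}(1-X_a)$, Lemma 5 becomes, for $y\in[1,m]^q$ with $q\ge2$,
$$F_y(X_1,\dots,X_{q-1},1)=\Sigma_l^{(y)}F_l(X_1,\dots,X_{q-1}).\tag{19}$$
All $l$ that occur have entries in $[1,m]$, because an extended sum between two limits only involves values between them.

**Remark.** Setting all variables equal to $1$ in (19) and comparing with (14), we get $\alpha(q;y)=F_y(1,\dots,1)$ by induction on $q$; the start is $F_{(a)}=X_1^{a-1}$ and $\alpha(1;a)=1$. For example $F_{(1,2)}(1,1)=2=\alpha(2;1,2)$. So $F_y$ refines the number $\alpha(q;y)$. For a nonempty prefix $k$ the numbers are not enough, and Lemma 4 does the work.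

The next lemma says that a symmetric polynomial of small degree is determined by its restriction to the curve.

**Lemma 8.** Let $f$ be a symmetric polynomial over $\mathbb Q$ in $N\ge2$ variables, of degree $<2(N-1)$ in each, with $f(t,\varphi(t),X_3,\dots,X_N)=0$. Then $f=0$.

*Proof.* As a polynomial in $X_2$ over $\mathbb Q(X_1,X_3,\dots,X_N)$, $f$ has the root $X_2=\varphi(X_1)$, so it is divisible there by $X_1X_2+(1-X_1)$. The coefficients $X_1$ and $1-X_1$ are coprime, so this polynomial is primitive and irreducible, and by Gauss's lemma it divides $f$ in $\mathbb Q[X_1,\dots,X_N]$. By symmetry $f$ is divisible by every $1-X_a+X_aX_b$ with $a\ne b$. These are pairwise non-associate irreducibles, so their product divides $f$. The variable $X_1$ occurs in $2(N-1)$ of them, each time with degree $1$. A nonzero $f$ would have degree at least $2(N-1)$ in $X_1$. $\square$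

## 8. Restricting $F_y$ to the curve

The next lemma computes the restriction for all sequences that we shall meet. The plan is this. Lemma 6 supplies a factor for every remaining variable. The degree bound in (18) bounds the $t$-exponents of the cofactor from above. An expansion at $t=0$ bounds them from below. The two bounds coincide, so only one coefficient is unknown, and the expansion provides it.

**Lemma 9.** Let $1\le i\le m$, $q=m+i$, and let $y\in\mathbb Z^q$ have entries in $[1,m]$ with $y_a-y_b\le i-1$ for all $a<b$. Then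
$$F_y(t,\varphi(t),X_3,\dots,X_q)=t^{1-i}\prod_{c=3}^q\bigl(1-(1-t)X_c\bigr)\cdot h_y(X_3,\dots,X_q),\tag{20}$$
with $h_y$ independent of $t$. Moreover $h_y=L_y/\bigl(\prod_{c\ge3}X_c^2\cdot V(X_3,\dots,X_q)\bigr)$, where
$$L_y=\sum_{a<b,\ y_a-y_b=i-1}(-1)^{y_a+b+1}\sum_{T\subseteq\{a+1,\dots,b-1\}}(-1)^{|T|}P_{y^{(a,b,T)}}(X_3,\dots,X_q),\tag{21}$$
and $y^{(a,b,T)}$ arises from $y$ by adding $1$ to all entries in positions $<a$ and in positions of $T$, and then deleting positions $a,b$.

*Proof.* Let $K=F_y(t,\varphi(t),X_3,\dots,X_q)$, an element of $R=\mathbb Q[t^{\pm1},X_3,\dots,X_q]$.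

**Step 1: the factors.** We show that $\prod_{c\ge3}(1-(1-t)X_c)$ divides $K$ in $R$. Put $X_c=\frac1{1-t}=\varphi^2(t)$ for one $c\ge3$. By Lemma 6 and the antisymmetry of $P_y$, $P_y(t,\varphi(t),X_3,\dots)$ becomes $0$. The factors $\prod X_a$ and $V$ do not, because $t,\varphi(t),\varphi^2(t)$ are distinct and nonzero and the other variables are indeterminates. So $K$ vanishes there. The element $1-(1-t)X_c$ has degree $1$ in $X_c$ with coprime coefficients $1$ and $-(1-t)$, so it is irreducible in the UFD $R$ and divides $K$ by Gauss's lemma. For different $c$ these elements are non-associate. Hence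
$$K=\prod_{c\ge3}(1-(1-t)X_c)\cdot h,\qquad h\in R.$$

**Step 2: the upper bound.** We bound the $t$-exponents of $h$ from above. By (18), $F_y$ has degree $\le m-1$ in $X_1$, and $X_2=\varphi(t)=1-1/t$ contributes no positive powers of $t$. So the $t$-degree of $K$ is $\le m-1$. The product has $t$-degree exactly $q-2$. Therefore all $t$-exponents in $h$ are at most $m-1-(q-2)=1-i$. Further, the lowest $t$-term of the product is $\prod_{c\ge3}(1-X_c)\,t^0$, so $h$ and $K$ have the same lowest $t$-exponent.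

**Step 3: expansion of $P_y$ at $t=0$.** This step finds the lowest term. Put $X_1=t$ and $X_2=s=\varphi(t)=t^{-1}(t-1)$. Terms with $X_1$ before $X_2$ contain the factor $1-t+ts=0$. So only terms with $X_2$ in position $a$, $X_1$ in position $b$ and $a<b$ survive. Their common pair factor is $1-s+st=t^{-1}(1-t+t^2)$. Another variable $X$ contributes jointly with $X_1$ and $X_2$ as follows:

* before both: $(1-X+Xs)(1-X+Xt)=t^{-1}(t-X)\,(1-(1-t)X)$;
* between: $(1-s+sX)(1-X+Xt)=t^{-1}(1-(1-t)X)^2$;
* after both: $(1-s+sX)(1-t+tX)=t^{-1}(1-(1-t)X)\,(1-t+tX)$.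

Here we used $1-X+Xs=1-X/t$ and $1-s+sX=t^{-1}(1-(1-t)X)$. The powers give $s^{y_a}t^{y_b}=t^{y_b-y_a}(t-1)^{y_a}$. Altogether there are $1+(q-2)$ factors $t^{-1}$ from pairs, so each surviving term is $t^{\,y_b-y_a-(q-1)}$ times a polynomial in $t$. The value of this polynomial at $t=0$ is
$$\operatorname{sgn}\sigma\cdot(-1)^{y_a}\prod_{c\ge3}(1-X_c)\prod_{\text{before}}(-X)\prod_{\text{between}}(1-X)\cdot(\text{monomials and pair factors of the other variables}).$$

Now collect signs. Move $X_1$ from position $b$ to the front ($b-1$ transpositions). Then $X_2$ is in position $a+1$; move it to the second place ($a-1$ transpositions). So $\operatorname{sgn}\sigma$ is $(-1)^{a+b}$ times the sign of the induced arrangement of the other variables. There are $a-1$ variables before both. The total sign is $(-1)^{y_a+a+b+(a-1)}=(-1)^{y_a+b+1}$. The factors $X$ for the positions $<a$ raise these exponents by $1$; expanding $\prod_{\text{between}}(1-X)$ gives the sum over $T$ in (21). Summing over the arrangements of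 the other variables gives $\prod_{c\ge3}(1-X_c)$ times $(-1)^{y_a+b+1}\sum_T(-1)^{|T|}P_{y^{(a,b,T)}}$.

By hypothesis $y_b-y_a\ge1-i$, with equality exactly for the pairs in (21). Hence
$$P_y(t,s,X_3,\dots,X_q)=t^{-(q-1)-(i-1)}\Bigl[\prod_{c\ge3}(1-X_c)\,L_y+O(t)\Bigr],\tag{22}$$
where $O(t)$ means $t$ times a power series in $t$ with coefficients in $\mathbb Q(X_3,\dots,X_q)$.

**Step 4: division and comparison.** We pass from $P_y$ to $F_y$ and conclude. We have $ts\prod_{c\ge3}X_c=(-1+O(t))\prod_{c\ge3}X_c$. Also $s-t=t^{-1}(-1+O(t))$, $X_c-t=X_c+O(t)$ and $X_c-s=t^{-1}(1+O(t))$, so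
$$V=(s-t)\prod_{c\ge3}(X_c-t)(X_c-s)\cdot V(X_3,\dots,X_q)=t^{-(q-1)}(-1+O(t))\prod_{c\ge3}X_c\cdot V(X_3,\dots,X_q).$$
Dividing (22) by both,
$$K=t^{1-i}\Bigl[\frac{\prod_{c\ge3}(1-X_c)\,L_y}{\prod_{c\ge3}X_c^2\,V(X_3,\dots,X_q)}+O(t)\Bigr].$$
So all $t$-exponents of $K$, hence of $h$, are $\ge1-i$. By Step 2 they are $\le1-i$. Thus $h=t^{1-i}h_y$ with $h_y$ independent of $t$, and comparing the coefficients of $t^{1-i}$ in $K=\prod(1-(1-t)X_c)\cdot h$ gives $\prod(1-X_c)\,h_y=\prod(1-X_c)\,L_y/(\prod X_c^2\,V)$. $\square$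

For the sequence with two full blocks, (21) has only one term.

**Lemma 10.** For $1\le i\le m$,
$$F^{i,m}(t,\varphi(t),X_3,\dots,X_{m+i})=t^{1-i}\prod_{c\ge3}(1-(1-t)X_c)\,F^{i-1,m-1}(X_3,\dots,X_{m+i}).\tag{23}$$

*Proof.* Let $y=(1,\dots,i,1,\dots,m)$ and $a<b$. Within a block $y_a-y_b<0\le i-1$. For $a$ in the first and $b$ in the second block $y_a-y_b\le i-1$, with equality only for $y_a=i$, $y_b=1$. So Lemma 9 applies and the only pair in (21) is $(a,b)=(i,i+1)$. Its sign is $(-1)^{i+(i+1)+1}=+1$, and $T=\emptyset$. Raising positions $<i$ and deleting positions $i,i+1$ gives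
$$L_y=P_{(2,\dots,i,2,\dots,m)}=\prod X_c\cdot P_{(1,\dots,i-1,1,\dots,m-1)}=\prod X_c^2\cdot V\cdot F^{i-1,m-1}.\qquad\square$$

**Example.** For $i=1$, $m=2$, (23) says $F^{1,2}(t,\varphi(t),X_3)=1-(1-t)X_3$. The symmetric polynomial $1+X_1X_2X_3$ restricts to $1+(t-1)X_3$, the same. Both have degree $\le1<4$ in each variable, so Lemma 8 gives $F^{1,2}=1+X_1X_2X_3$. Setting $X_3=1$ yields $1+X_1X_2=F^{0,2}$, a first instance of the next proposition.

## 9. Two identities for the polynomials $P_y$

**Proposition 11.** For $1\le i\le m$,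
$$\Sigma_l^{(1,\dots,i,1,\dots,m)}P_l=P_{(1,\dots,i-1,1,\dots,m)}.$$
Equivalently, $F^{i,m}(X_1,\dots,X_{m+i-1},1)=F^{i-1,m}(X_1,\dots,X_{m+i-1})$.

*Proof.* The equivalence is (19) together with (18). We use induction on $i$, for all $m\ge i$ simultaneously. For $i=1$ the first form is (16) with $A(l)=P_l$.

Let $i\ge2$, $N=m+i-1$, and put $f=F^{i,m}(X_1,\dots,X_N,1)$ and $g=F^{i-1,m}$, both symmetric in $N$ variables. We compare them on the curve. In (23) for $(i,m)$ set the last variable equal to $1$; its factor is $1-(1-t)=t$. Then use the induction hypothesis for $(i-1,m-1)$: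
$$f(t,\varphi(t),X_3,\dots,X_N)=t^{2-i}\prod_{c=3}^N(1-(1-t)X_c)\,F^{i-1,m-1}(X_3,\dots,X_N,1)$$
$$=t^{2-i}\prod_{c=3}^N(1-(1-t)X_c)\,F^{i-2,m-1}(X_3,\dots,X_N).$$
By (23) for $(i-1,m)$, where $t^{1-(i-1)}=t^{2-i}$, this equals $g(t,\varphi(t),X_3,\dots,X_N)$. Both $f$ and $g$ have degree $\le m-1<2(m+i-2)=2(N-1)$ in each variable. By Lemma 8, $f-g=0$. $\square$

When a prefix is present, the splitting rule (12) leaves a second term. The next proposition shows that it vanishes.

**Proposition 12.** For $1\le i\le m$,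
$$\Sigma_{l'}^{(i+1,1,2,\dots,m)}P_{(1,\dots,i,l')}=0\qquad\text{(in $m+i$ variables).}$$

*Proof.* **Step 1: writing the sum out.** If $m=1$, then $i=1$ and the sum is $\sum_{l'=2}^1=0$. Let $m\ge2$ and $W_j=(2,\dots,\widehat{\jmath},\dots,m)$ for $2\le j\le m$, where the hat means omission. Apply (7) with first block $(i+1)$ and second block $(1,\dots,m)$. By (13), $\Sigma^{(1,\dots,m)}$ sums over the sequences $(1,\dots,\widehat{\jmath},\dots,m)$, $1\le j\le m$, and $\Sigma^{(2,\dots,m)}$ sums over the $W_j$, $2\le j\le m$. Since $\sum_{l=i+1}^1=-\sum_{l=2}^i$, the left side equals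
$$-\sum_{c=2}^i\sum_{j=1}^mP_{(1,\dots,i,c,1,\dots,\widehat{\jmath},\dots,m)}-\sum_{j=2}^mP_{(1,\dots,i,1,1,W_j)}.\tag{24}$$
For $i=1$ the first sum is empty, and the second is $0$ by Lemma 7, because the sequences start with $1,1,1$.

**Step 2: Lemma 9 applies.** Let $i\ge2$. All sequences in (24) have length $m+i$ and entries in $[1,m]$, since $c\le i\le m$. The first $i+1$ entries are $\le i$, all entries are $\ge1$, and the tail from position $i+2$ on is increasing. Hence $y_a-y_b\le i-1$ for $a<b$. Equality $y_a-y_b=i-1\ge1$ forces $a\le i+1$, $y_a=i$, $y_b=1$.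

**Step 3: the values of $L_y$.** We list the pairs in (21).

* $y=(1,\dots,i,c,1,\dots,\widehat{\jmath},\dots,m)$ with $2\le c\le i$. For $j=1$ there is no entry $1$ after position $i$, so $L_y=0$. For $j\ge2$ the only such entry is in position $i+2$. The pair $(i,i+2)$ has sign $(-1)^{i+(i+2)+1}=-1$ and $T\subseteq\{i+1\}$; it gives $-P_{(2,\dots,i,c,W_j)}+P_{(2,\dots,i,c+1,W_j)}$. If $c=i$, the pair $(i+1,i+2)$ also occurs, with sign $-1$; it gives $-P_{(2,\dots,i+1,W_j)}$. Summing over $c=2,\dots,i$, the first kind telescopes to $-P_{(2,\dots,i,2,W_j)}+P_{(2,\dots,i,i+1,W_j)}$, and the extra term cancels the second summand. The sum over $c$ is $-P_{(2,\dots,i,2,W_j)}$.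
* $y=(1,\dots,i,1,1,W_j)$. Since $i\ge2$, only position $i$ holds the value $i$ among the first $i+1$. The pair $(i,i+1)$ has sign $(-1)^{i+(i+1)+1}=+1$ and gives $P_{(2,\dots,i,1,W_j)}$. The pair $(i,i+2)$ has sign $-1$ and gives $-P_{(2,\dots,i,1,W_j)}+P_{(2,\dots,i,2,W_j)}$. So $L_y=P_{(2,\dots,i,2,W_j)}$.

**Step 4: conclusion.** For each $j$ the contributions add up to $0$. The factor that turns $L_y$ into $F_y(t,\varphi(t),X_3,\dots)$ in Lemma 9 is the same for all these $y$. So the combination of the $F_y$ corresponding to (24), a symmetric polynomial, vanishes at $(t,\varphi(t),X_3,\dots)$. It has degree $\le m-1<2(m+i-1)$ in each variable, hence is $0$ by Lemma 8. $\square$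

**Example.** For $i=m=2$, (24) is $-P_{(1,2,2,2)}-P_{(1,2,2,1)}-P_{(1,2,1,1)}$, and the first term is $0$ by Lemma 7. So $P_{(1,2,2,1)}+P_{(1,2,1,1)}=0$, and by Lemma 4, with empty prefix, $\alpha(4;1,2,2,1)+\alpha(4;1,2,1,1)=0$. Check with the values of Section 5. In $\Sigma^{(1,2,2,1)}$ the sum $\sum_{l_3=2}^1$ is $0$, so only $I=\{3\}$ contributes: $\alpha(4;1,2,2,1)=-\alpha(3;1,2,2)-\alpha(3;2,2,2)=-2$. By (11), $\alpha(4;1,2,1,1)=\Sigma_l^{(1,2,0)}\alpha(3;l_1,l_2,1)=-\alpha(3;1,1,1)-\alpha(3;2,1,1)-\alpha(3;2,2,1)=0+1+1=2$. The sum is $0$.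

## 10. Shortening the first block: proof of Theorem 1

Let $y=(1,\dots,i,1,\dots,m)$. By (14) the left side of (5) is $\Sigma^{(k,y)}\alpha(p+i+m-1;\cdot)$.

**Empty prefix.** If $p=0$, Proposition 11 is a finite linear relation among polynomials $P_l$, and Lemma 4 with empty prefix turns it into $\Sigma_l^{(y)}\alpha(i+m-1;l)=\alpha(i+m-1;1,\dots,i-1,1,\dots,m)$. This is (5), since $\Sigma^{(0)}$ is the identity.

**Nonempty prefix.** If $p\ge1$, apply (12) with $y_1=1$.

The first term is meant to be the right side of (5). It is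
$$\Sigma_l^{(k,0)}\Sigma_{l'}^{(y)}\alpha(p+i+m-1;l,l')=\Sigma_l^{(k,0)}\alpha(p+i+m-1;l,1,\dots,i-1,1,\dots,m),$$
by Proposition 11 and Lemma 4 with prefix $l$.

The second term must vanish. It is
$$\Sigma_{l_1,\dots,l_{p-1}}^{(k)}\Sigma_{l'}^{(2,y_2,y_3,\dots)}\alpha(p+i+m-1;l_1,\dots,l_{p-1},1,l').$$
For $i=1$ the inner upper sequence is $(2,1,2,\dots,m)$. For $i\ge2$ it is $(2,2,3,\dots,i,1,\dots,m)$, and using (10) repeatedly,
$$\Sigma^{(2,2,3,\dots,i,1,\dots,m)}A=\Sigma^{(3,3,4,\dots,i,1,\dots,m)}A(2,\cdot)=\dots=\Sigma^{(i+1,1,\dots,m)}A(2,\dots,i,\cdot).$$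
In both cases the inner sum is $\Sigma_{l'}^{(i+1,1,\dots,m)}\alpha(p+i+m-1;l_1,\dots,l_{p-1},1,2,\dots,i,l')$. By Proposition 12 and Lemma 4 with prefix $(l_1,\dots,l_{p-1})$ it is $0$. $\square$

## 11. Iterating down to refined ASM numbers: proof of Theorem 2

**Step 1: iterating Theorem 1.** This step removes the short block entirely. The polynomial $\alpha$ is translation invariant, because this is clear on strictly increasing sequences. So (5) may be shifted by $r$: the blocks become $r+1,\dots,r+i$ and $r+1,\dots,r+m$, and the upper sequence becomes $(k_1,\dots,k_p,r)$. Take $p=r-1$ and $m=n-r\ge i$. For a function $f$ on $\mathbb Z^{r-1}$ define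
$$(Tf)(k)=\Sigma_l^{(k_1,\dots,k_{r-1},r)}f(l).$$
Theorem 1 holds for every $k\in\mathbb Z^{r-1}$ and for every length $i'$ with $1\le i'\le i\le m$, so we can apply it $i$ times:
$$\alpha(n+i-1;k,r+1,\dots,r+i,r+1,\dots,n)=(T^iH)(k),\qquad H(k)=\alpha(n-1;k,r+1,\dots,n).\tag{25}$$

**Step 2: the action of $T$.** We determine $T$ on the sequences that occur. Let $E_j=(1,\dots,\widehat{\jmath},\dots,r)$, $1\le j\le r$. The claim is
$$(Tf)(E_j)=\sum_{j'\le j}f(E_{j'}).\tag{26}$$
We use induction on $r$; for $r=1$ the operator $T$ is the identity and $E_1$ is empty. For $j=r$ the upper sequence is $(1,\dots,r)$, and (13) gives the sum over all $E_{j'}$, $1\le j'\le r$. For $j<r$ the upper sequence $(E_j,r)$ ends in $r,r$. If $r=2$, then $j=1$ and $\Sigma^{(2,2)}f=f(2)=f(E_1)$. If $r\ge3$, then (11) turns it into $\Sigma^{(1,\dots,\widehat{\jmath},\dots,r-1,\,r-1)}f(\cdot,r)$. This is the operator $T$ for $r-1$ applied to the function $f(\cdot,r)$ at $(1,\dots,\widehat{\jmath},\dots,r-1)$. By induction it is the sum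 over $j'\le j$ of the values at $(1,\dots,\widehat{\jmath'},\dots,r-1,r)=E_{j'}$.

**Step 3: counting chains.** The prefix in (6) is $(1,\dots,r-1)=E_r$. By (26), $(T^iH)(E_r)=\sum_jN_jH(E_j)$, where $N_j$ is the number of chains $r\ge j_1\ge\dots\ge j_{i-1}\ge j_i=j$. These are the multisets of size $i-1$ in $\{j,\dots,r\}$, so $N_j=\binom{r-j+i-1}{i-1}$.

**Step 4: identifying $H(E_j)$.** Finally $H(E_j)=\alpha(n-1;1,\dots,\widehat{\jmath},\dots,n)$ is evaluated at a strictly increasing sequence. It counts the Monotone Triangles with bottom row $\{1,\dots,n\}\setminus\{j\}$, and by the bijection in Section 1 this number is $A_{n,j}$. $\square$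

## 12. The two formulas and their exact ranges: proof of Corollary 3

**Step 1: the first four refined numbers.** From (2),
$$\frac{A_{n,j+1}}{A_{n,j}}=\frac{(n-j)(n+j-1)}{j(2n-j-1)}.$$
Also $A_{n,1}=\alpha(n-1;2,\dots,n)=\alpha(n-1;1,\dots,n-1)=A_{n-1}$. Hence
$$A_{n,2}=\tfrac n2A_{n-1},\qquad A_{n,3}=\frac{n(n+1)(n-2)}{8n-12}A_{n-1},\qquad A_{n,4}=\frac{n(n+1)(n+2)(n-3)}{48n-72}A_{n-1}.$$
The ratios used are $\frac{(n-1)n}{2n-2}$, $\frac{(n-2)(n+1)}{2(2n-3)}$ and $\frac{(n-3)(n+2)}{3(2n-4)}$.

**Step 2: identity (3).** Take $r=3$, $i=2$ in Theorem 2; the condition $i\le n-r$ is $n\ge5$. The left side of (3) is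
$$3A_{n,1}+2A_{n,2}+A_{n,3}=\frac{(n+3)(8n-12)+n^3-n^2-2n}{8n-12}A_{n-1}=\frac{n^3+7n^2+10n-36}{8n-12}A_{n-1}.$$
For $n=5$ this is $3\cdot42+2\cdot105+135=471$.

**Step 3: identity (4).** Take $r=4$, $i=2$; the condition is $n\ge6$. The left side of (4) is $4A_{n,1}+3A_{n,2}+2A_{n,3}+A_{n,4}$. Over the denominator $48n-72$ its numerator is
$$\bigl(4+\tfrac32n\bigr)(48n-72)+12(n^3-n^2-2n)+(n^4-7n^2-6n)$$
$$=(72n^2+84n-288)+(12n^3-12n^2-24n)+(n^4-7n^2-6n)=n^4+12n^3+53n^2+54n-288.$$

**Step 4: failure of (3) at $n=4$.** We show that the left side is negative there. The sequence is $(1,2,4,5,4)$. In $\Sigma^{(1,2,4,5,4)}$ the sum $\sum_{l_4=5}^4$ vanishes, so only sets $I$ containing $4$ contribute. They put $l_3=l_4=5$ and exclude $3$ from $I$. Thus by (14) and (11)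
$$\alpha(5;1,2,4,5,4)=-\Sigma_l^{(1,2,4)}\alpha(4;l_1,l_2,5,5),\qquad\alpha(4;l_1,l_2,5,5)=\Sigma_{l'}^{(l_1,l_2,4)}\alpha(3;l',5).$$
By (13), $(l_1,l_2)$ runs over the strictly increasing pairs with $1\le l_1\le2\le l_2\le4$. If $l_2<4$, then $(l_1,l_2,4)$ is strictly increasing. By (13) the inner sum runs over strictly increasing $l'$ with entries $\le4$, among them $l'=(l_1,l_2)$, and each $\alpha(3;l',5)$ is a number of triangles and positive. If $l_2=4$, then (11) gives $\Sigma_l^{(l_1,3)}\alpha(3;l,4,5)$, a nonempty sum over $l_1\le l\le3$ of positive numbers. So $\alpha(5;1,2,4,5,4)<0$, whereas the formula gives $\frac{180}{20}\cdot7=63$.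

**Step 5: failure of (4) at $n=5$.** The same argument applies. In $\Sigma^{(1,2,3,5,6,5)}$ the sum $\sum_{l_5=6}^5$ vanishes, so $5\in I$ and
$$\alpha(6;1,2,3,5,6,5)=-\Sigma_l^{(1,2,3,5)}\alpha(5;l_1,l_2,l_3,6,6),\qquad\alpha(5;l_1,l_2,l_3,6,6)=\Sigma_{l'}^{(l_1,l_2,l_3,5)}\alpha(4;l',6).$$
By (13), $(l_1,l_2,l_3)$ is strictly increasing with $l_2\le3\le l_3\le5$. If $l_3<5$, the inner sum runs over strictly increasing $l'$ with entries $\le5$ and is positive. If $l_3=5$, (11) gives $\Sigma_{l'}^{(l_1,l_2,4)}\alpha(4;l',5,6)$, and since $l_2\le3$ the upper sequence is strictly increasing. By (13) this is a nonempty sum of positive numbers. So the value is negative, while the formula gives $\frac{3432}{168}\cdot42=858$.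

Hence the ranges $n\ge5$ and $n\ge6$ cannot be enlarged to $n=4$ and $n=5$. $\square$
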